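# Locally finite elements of connected ind-groups: matrices congruent to 1 modulo $t^2$

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero.

## 1. Ind-groups, and the group of matrices congruent to 1 modulo $t$

We open with a family of groups indexed by an exponent $n$. For $n=1$ the question of this talk has an easy positive answer, which we prove at once. The talk is about what happens when $1$ is replaced by $2$. First, the definitions.

**Definition (ind-variety).** An *ind-variety* is a set $\mathcal V$ with a filtration $\mathcal V_1\subseteq\mathcal V_2\subseteq\cdots$ such that $\mathcal V=\bigcup_k\mathcal V_k$, each $\mathcal V_k$ is an algebraic variety, and $\mathcal V_k$ is a closed subvariety of $\mathcal V_{k+1}$. Two filtrations $\{\mathcal V_k\}$, $\{\mathcal V_k'\}$ of the same set are *equivalent*, and define the same ind-variety, if for every $k$ there is an $m$ such that $\mathcal V_k$ is a closed subvariety of $\mathcal V'_m$ and $\mathcal V'_k$ is a closed subvariety of $\mathcal V_m$. A *morphism* $\varphi:\mathcal V\to\mathcal W$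 is a map such that for every $k$ there is an $m$ with $\varphi(\mathcal V_k)\subseteq\mathcal W_m$ and $\mathcal V_k\to\mathcal W_m$ a morphism of varieties. The product has the filtration $\mathcal V_k\times\mathcal W_k$. In the *ind-topology*, $S\subseteq\mathcal V$ is closed if and only if $S\cap\mathcal V_k$ is closed in $\mathcal V_k$ for all $k$.

**Definition (ind-group).** An *ind-group* is a group $\mathcal G$ that is an ind-variety, with multiplication and inversion morphisms. It is *affine* if all $\mathcal G_k$ are affine varieties, and *connected* if it is connected in the ind-topology.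

**Definition (locally finite element).** Let $\mathcal G$ be an affine ind-group. An element $g\in\mathcal G$ is *locally finite* if $\overline{\langle g\rangle}$ is a linear algebraic group, that is, if $\langle g\rangle\subseteq\mathcal G_k$ for some $k$. The set of these elements is $\mathcal G^{lf}$; the subgroup it generates is $\langle\mathcal G^{lf}\rangle$, with closure $\overline{\langle\mathcal G^{lf}\rangle}$ in the ind-topology.

Three small examples. A linear algebraic group, with constant filtration, consists of locally finite elements. The additive group $\Bbbk[t]$, filtered by degree, is an affine ind-group, and again all elements are locally finite: multiples of $f$ have degree $\le\deg f$. The group $\mathrm{SL}_2(\Bbbk[t])$, with $\mathrm{SL}_2(\Bbbk[t])_d$ the matrices whose entries have degree $\le d$, is an affine ind-group: each piece is closed in a finite-dimensional space of matrices, products of pieces $d$ and $d'$ lie in piece $d+d'$, and inversion is the adjugate, which preserves each piece. Here $g=\begin{pmatrix}1&t\\0&1\end{pmatrix}\begin{pmatrix}1&0\\t&1\end{pmatrix}$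 is not locally finite. Indeed, put $\tau=\operatorname{tr}g=2+t^2$. The recursion $\operatorname{tr}g^{m+1}=\tau\operatorname{tr}g^m-\operatorname{tr}g^{m-1}$ shows that $\operatorname{tr}(g^m)$ is a monic polynomial of degree $m$ in $\tau$ for $m\ge1$, so it has degree $2m$ in $t$.

Furter and Kraft ("On the geometry of the automorphism groups of affine varieties", arXiv:1809.04175) ask: *if $\mathcal G$ is a connected affine ind-group, do we have $\mathcal G=\langle\mathcal G^{lf}\rangle$, or at least $\mathcal G=\overline{\langle\mathcal G^{lf}\rangle}$?*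

For $n\ge1$ let
$$\mathcal G^{(n)}=\{g\in\mathrm{SL}_2(\Bbbk[t]):g\equiv1\bmod t^n\},\qquad \Gamma=\mathcal G^{(1)},\qquad \mathcal G=\mathcal G^{(2)},$$
filtered by degree; $\Gamma_d$, $\mathcal G_d$ denote the elements of degree $\le d$. These are closed subgroups of $\mathrm{SL}_2(\Bbbk[t])$, hence affine ind-groups. They are connected: for $g\in\mathcal G^{(n)}$ the morphism $\mathbb A^1\to\mathcal G^{(n)}$, $\lambda\mapsto g(\lambda t)$, joins $g(0)=1$ to $g$.

We need notation for the simplest unipotent matrices. Let $e=\begin{pmatrix}0&1\\0&0\end{pmatrix}$ and $f_-=\begin{pmatrix}0&0\\1&0\end{pmatrix}$. For a column vector $v=(a,b)^T$ over a commutative ring put $v^\perp=(-b,a)$, a row, and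
$$n_v=v\,v^\perp=\begin{pmatrix}-ab&a^2\\-b^2&ab\end{pmatrix}.$$
Since $v^\perp w=\det(v,w)$, we get
$$n_vn_w=\det(v,w)\,v\,w^\perp,\quad n_v^2=0,\quad n_vu=\det(v,u)\,v,\quad n_{cv}=c^2n_v,\quad hn_vh^{-1}=n_{hv}\ (h\in\mathrm{SL}_2).\tag{1}$$
The last identity holds because $(hv)^\perp u=\det(hv,u)=\det(v,h^{-1}u)=v^\perp h^{-1}u$. Note $n_{(1,0)}=e$ and $n_{(0,1)}=-f_-$.

For a field $L\supseteq\Bbbk$ let $\Gamma(L)=\{g\in\mathrm{SL}_2(L[t]):g(0)=1\}$, so $\Gamma=\Gamma(\Bbbk)$. For $p\in\mathbb P^1(L)$ represented by $v\in L^2\setminus0$ put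
$$N_p(L)=\{1+fn_v:f\in tL[t]\},\qquad A_p(L)=L\,n_v\subset\mathfrak{sl}_2(L).$$
By $n_{cv}=c^2n_v$ both depend only on $p$. Since $n_v^2=0$, the map $f\mapsto1+fn_v$ is an isomorphism from the additive group $tL[t]$ onto $N_p(L)$.

**Proposition 1.1.** The group $\Gamma(L)$ is generated by the subgroups $N_p(L)$, $p\in\mathbb P^1(L)$. In particular $\Gamma=\langle\Gamma^{lf}\rangle$.

*Proof.* Let $M$ be the subgroup generated by the $N_p(L)$. By (1), $hN_p(L)h^{-1}=N_{hp}(L)$ for $h\in\mathrm{SL}_2(L)$, so $M\,\mathrm{SL}_2(L)$ is a subgroup of $\mathrm{SL}_2(L[t])$. As $L[t]$ is Euclidean, $\mathrm{SL}_2(L[t])$ is generated by elementary matrices. Each is a constant elementary matrix times an element of $N_{(1:0)}(L)$ or $N_{(0:1)}(L)$; for instance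
$$1+ce=(1+c(0)e)\,(1+(c-c(0))e).\tag{2}$$
So $M\,\mathrm{SL}_2(L)=\mathrm{SL}_2(L[t])$. If $\gamma=mh\in\Gamma(L)$ with $m\in M$, $h\in\mathrm{SL}_2(L)$, then evaluating at $t=0$ gives $h=1$, so $\gamma\in M$. Finally, over $\Bbbk$, $(1+fn_v)^m=1+mfn_v$ has bounded degree, so elements of $N_p(\Bbbk)$ are locally finite. $\square$

What changes for $n=2$? The proof breaks at (2). It splits an elementary matrix into a constant one and one that is congruent to $1$ modulo $t$. Modulo $t^2$ there is no such splitting: $1+te$ is neither constant nor in $\mathcal G$, nor a product of two such matrices (the constant factor would be the value at $0$, which is $1$).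

## 2. Replacing $t$ by $t^2$

In low degree nothing goes wrong. If $g\in\mathcal G_3$, write $g=1+t^2\xi$ with $\xi$ of degree $\le1$. Then $1=\det g=1+t^2\operatorname{tr}\xi+t^4\det\xi$, so $\operatorname{tr}\xi=-t^2\det\xi$. The left side has degree $\le1$ and the right side is divisible by $t^2$, so both vanish. Hence $\xi^2=0$, $g^m=1+mt^2\xi$, and $g$ is locally finite: $\mathcal G_3\subseteq\mathcal G^{lf}$.

In degree four there is a new kind of element. One computes
$$n_{(1,1)}=\begin{pmatrix}-1&1\\-1&1\end{pmatrix},\quad n_{(1,-1)}=\begin{pmatrix}1&1\\-1&-1\end{pmatrix},\quad n_{(1,1)}+n_{(1,-1)}=2e-2f_-.\tag{3}$$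
So the coefficient of $t$ in the following product is $0$, and
$$g_0=(1+tn_{(1,1)})(1+tn_{(1,-1)})(1-2te)(1+2tf_-)=\begin{pmatrix}1-2t^2-4t^3+8t^4&-2t^2+4t^3\\-2t^2+4t^3+8t^4&1+2t^2+4t^3\end{pmatrix}\in\mathcal G.\tag{4}$$
Its trace $2+8t^4$ is not constant, so by the recursion above $g_0$ is not locally finite. It is a product of four elements of $\Gamma^{lf}$, none of which lies in $\mathcal G$. Is it a product of elements of $\mathcal G^{lf}$?

A sensible first attempt to show that it is not is to look for an obstruction modulo some power of $t$. This cannot work: *for every $m\ge2$, each $g\in\mathcal G$ is congruent modulo $t^m$ to a product of locally finite elements of $\mathcal G$.* Indeed, suppose $g\equiv1+t^kX\bmod t^{k+1}$ with $k\ge2$. Then $\operatorname{tr}X=0$. The matrices $e,f_-,n_{(1,1)}$ span $\mathfrak{sl}_2(\Bbbk)$, so $X=\sum c_in_{w_i}$, and $g\prod_i(1-c_it^kn_{w_i})\equiv1\bmod t^{k+1}$. Induct on $k$. So no truncation of $g$ at finite order separates $\mathcal G$ from $\langle\mathcal G^{lf}\rangle$; an obstruction has to use all of $g$.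

Here are the results.

**Theorem 1.** $\mathcal G=\{g\in\mathrm{SL}_2(\Bbbk[t]):g\equiv1\bmod t^2\}$, filtered by degree, is a connected affine ind-group, the subgroup $\langle\mathcal G^{lf}\rangle$ is closed in $\mathcal G$, and $\langle\mathcal G^{lf}\rangle\ne\mathcal G$. Hence $\langle\mathcal G^{lf}\rangle=\overline{\langle\mathcal G^{lf}\rangle}\subsetneq\mathcal G$, and both equalities in the question fail in general.

**Theorem 2.** (i) $\mathcal G/\overline{\langle\mathcal G^{lf}\rangle}$ is a free group of rank $|\Bbbk|$. (ii) For every $n\ge2$ the connected affine ind-group $\mathcal G^{(n)}$ satisfies $\overline{\langle(\mathcal G^{(n)})^{lf}\rangle}\ne\mathcal G^{(n)}$.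

**Theorem 3.** Let $\mathcal H$ be a connected affine ind-group. (a) If $\mathcal H\ne\{e\}$, then $\mathcal H$ contains a closed subgroup isomorphic to $\mathbb G_a$ or $\mathbb G_m$; in particular $\mathcal H^{lf}\ne\{e\}$. (b) If $\mathcal H$ is commutative, then $\mathcal H=\mathcal H^{lf}$.

That $\mathcal G$ is a connected affine ind-group was shown in Section 1. Sections 3–7 prove the rest of Theorem 1.

## 3. A free product, and the subgroup generated by locally finite elements

**Lemma 3.1.** $\Gamma(L)$ is the free product of the $N_p(L)$, $p\in\mathbb P^1(L)$. If $g=\prod_{i=1}^r(1+f_in_{v_i})$ with $0\ne f_i\in tL[t]$ and $v_i,v_{i+1}$ not parallel for all $i$, then $\deg g=\sum\deg f_i$.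

*Proof.* Expand the product over subsets $I\subseteq\{1,\dots,r\}$; the term of $I$ has degree $\le\sum_{i\in I}\deg f_i$. As all $\deg f_i\ge1$, only the full set reaches degree $\sum\deg f_i$. With $\mathrm{lc}$ the leading coefficient, (1) gives the coefficient there:
$$\prod_i\mathrm{lc}(f_i)\;n_{v_1}\cdots n_{v_r}=\prod_i\mathrm{lc}(f_i)\prod_{i<r}\det(v_i,v_{i+1})\;v_1v_r^\perp\ne0.$$
So the degree formula holds, and $g\ne1$ if $r\ge1$: no nonempty reduced word in the $N_p(L)$ is trivial, so they generate their free product. They generate $\Gamma(L)$ by Proposition 1.1. $\square$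

Let $P(L)$ be the free product of the additive groups $A_p(L)$, $p\in\mathbb P^1(L)$. By Lemma 3.1 there is a homomorphism
$$\theta_L:\Gamma(L)\to P(L),\qquad 1+fn_v\mapsto f_1n_v\in A_{[v]}(L)\qquad(f=f_1t+f_2t^2+\cdots).$$
It is well defined, since $1+fn_v=1+(fc^{-2})n_{cv}$ and $f_1c^{-2}n_{cv}=f_1n_v$. Put
$$R(L)=\ker\theta_L,\qquad\theta=\theta_\Bbbk,\qquad R=R(\Bbbk).$$
So $\theta$ records the coefficient of $t$ in every letter of the normal form, and keeps the order of the letters. The map that forgets the order is more familiar. Define $D:\Gamma(L)\to\mathfrak{sl}_2(L)$ by $g\equiv1+tD(g)\bmod t^2$; this is a homomorphism to the additive group, with values of trace $0$ since $\det g=1$. Let $\Sigma:P(\Bbbk)\to\mathfrak{sl}_2(\Bbbk)$ be the homomorphism that is the inclusion on each $A_p(\Bbbk)$. Comparing on generators, $D=\Sigma\circ\theta$ over $\Bbbk$. Hence $R\subseteq\ker D=\mathcal G$.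

**Lemma 3.2.** $\langle\mathcal G^{lf}\rangle=R$.

*Proof.*

**Step 1: locally finite means unipotent.** Let $g\in\mathcal G^{lf}$ and $\tau=\operatorname{tr}g$. The degrees of the powers $g^m$ are bounded, and $\operatorname{tr}(g^m)$ is a monic polynomial of degree $m$ in $\tau$. So $\tau$ is constant, $\tau=\tau(0)=2$. By Cayley–Hamilton $(g-1)^2=0$. Conversely, if $\nu^2=0$ then $(1+\nu)^m=1+m\nu$ has bounded degree. So $\mathcal G^{lf}=\{1+\nu\in\mathcal G:\nu^2=0\}$.

**Step 2: conjugate into the free factors.** Let $1+\nu\in\mathcal G^{lf}$, $\nu\ne0$. Over $\Bbbk(t)$ the kernel of $\nu$ equals its image, a line spanned by some $v=(a,b)^T\in\Bbbk[t]^2$ with $\gcd(a,b)=1$. A row vector that kills $v$ is a multiple of $v^\perp$, so $\nu=\varphi n_v$ with $\varphi\in\Bbbk(t)$. The entries $\varphi a^2,\varphi b^2$ are polynomials and $a^2,b^2$ are coprime, so $\varphi\in\Bbbk[t]$. By Bézout there is $h\in\mathrm{SL}_2(\Bbbk[t])$ with first column $v$, and $\nu=\varphi heh^{-1}$. As $\varphi e=h^{-1}\nu h\equiv0\bmod t^2$, we have $\varphi\in t^2\Bbbk[t]$.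 Write $h=\gamma h_0$ with $h_0=h(0)$ and $\gamma\in\Gamma$. Then
$$1+\nu=\gamma(1+\varphi n_w)\gamma^{-1},\qquad w=h_0(1,0)^T\in\Bbbk^2.$$
Conversely every such conjugate, with $\gamma\in\Gamma$, $w\in\Bbbk^2\setminus0$, $\varphi\in t^2\Bbbk[t]$, is in $\mathcal G^{lf}$.

**Step 3: recognize a kernel.** The elements $1+\varphi n_w$ with $\varphi\in t^2\Bbbk[t]$ and $w$ representing $p$ form the kernel $K_p$ of $N_p(\Bbbk)\to A_p(\Bbbk)$. By Step 2, $\langle\mathcal G^{lf}\rangle$ is the normal closure $Q$ of $\bigcup_pK_p$ in $\Gamma$. Clearly $Q\subseteq\ker\theta$. Conversely, each map $N_p\to\Gamma/Q$ kills $K_p$, so it factors through $A_p$. Together these maps give a homomorphism $P(\Bbbk)\to\Gamma/Q$ whose composite with $\theta$ is the projection $\Gamma\to\Gamma/Q$. So $\ker\theta\subseteq Q$. $\square$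

**Lemma 3.3.** $R\ne\mathcal G$.

*Proof.* For the element $g_0\in\mathcal G$ of (4), $\theta(g_0)=n_{(1,1)}\cdot n_{(1,-1)}\cdot(-2e)\cdot(2f_-)$. This is a word with four nonzero letters in the factors of the four different points $(1:1),(1:-1),(1:0),(0:1)$, so it is reduced and not $1$. $\square$

This already answers the first half of the question: $\langle\mathcal G^{lf}\rangle\ne\mathcal G$. The remaining task is to show that $R$ is closed.

## 4. Limits of elements of $R$

The degree formula bounds the number of letters, so $R\cap\Gamma_d$ can be parametrized. We need a criterion for a word in $P(L)$ to be trivial that is given by finitely many systems of equations.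

**Definition (noncrossing partition).** A partition of $\{1,\dots,r\}$ is *noncrossing* if there are no $i<j<k<l$ with $i,k$ in one block and $j,l$ in another. For example $\{1,3\},\{2\},\{4\}$ is noncrossing, and $\{1,3\},\{2,4\}$ is not.

**Lemma 4.1.** Let $a_i\in A_{p_i}(L)$, $i=1,\dots,r$. Then $a_1\cdots a_r=1$ in $P(L)$ if and only if there is a noncrossing partition of $\{1,\dots,r\}$ such that on each block $B$ the $p_i$ are equal and $\sum_{i\in B}a_i=0$.

For instance, for nonzero $a\in A_p$, $b\in A_q$, $p\ne q$, the word $a\cdot b\cdot(-a)\cdot(-b)$ would need the crossing partition $\{1,3\},\{2,4\}$; it is a nontrivial commutator.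

*Proof.* "If": a noncrossing partition of a nonempty set has a block that is an interval. Take a block $B$ with minimal $\max-\min$. If some $j\notin B$ lies strictly between consecutive elements $b<b'$ of $B$, then by the noncrossing condition the block of $j$ lies strictly between $b$ and $b'$, so it has smaller $\max-\min$, a contradiction. The letters over an interval block lie in one factor and have sum $0$, so their product is trivial. Delete them and induct.

"Only if": induct on $r$; the case $r=0$ is empty. If $r\ge1$ and the product is $1$, the word is not reduced, by the normal form theorem. Either some $a_i=0$: delete it, take a partition for the rest and add the block $\{i\}$. Or $p_i=p_{i+1}$ for some $i$: merge the two letters into $a_i+a_{i+1}$, take a partition for the shorter word, and replace the merged position by $i,i+1$ in its block. Both constructions preserve the noncrossing property. $\square$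

Fix $d\ge1$. Let $W=\big((\Bbbk^2\setminus0)\times t\Bbbk[t]_{\le d}\big)^d$ and
$$\mu:W\to\Gamma_{d^2},\qquad\mu\big((v_i,f_i)_i\big)=\prod_{i=1}^d(1+f_in_{v_i}).$$
For a noncrossing partition $\pi$ of $\{1,\dots,d\}$ let $\mathcal Z_\pi\subseteq W$ be the closed subset given by
$$\det(v_i,v_j)=0\ \ (i\sim_\pi j),\qquad\sum_{i\in B}f_{i,1}n_{v_i}=0\ \ (B\text{ a block of }\pi),\tag{5}$$
where $f_{i,1}$ is the coefficient of $t$ in $f_i$.

**Lemma 4.2.** $R\cap\Gamma_d=\bigcup_\pi\mu\big(\mathcal Z_\pi\cap\mu^{-1}(\Gamma_d)\big)$, a finite union.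

*Proof.* By Lemma 4.1 with $a_i=f_{i,1}n_{v_i}$, $\mu(\mathcal Z_\pi)\subseteq R$. Conversely let $g\in R\cap\Gamma_d$ have normal form $\prod_{i\le r}(1+f_in_{v_i})$. By Lemma 3.1, $\sum\deg f_i\le d$, so $r\le d$ and all $\deg f_i\le d$. Pad to length $d$ with letters having $f_i=0$ and arbitrary $v_i\neq0$. Since $\theta(g)=1$, Lemma 4.1 gives $\pi$ with (5). $\square$

So $R\cap\Gamma_d$ is a finite union of images of varieties. Is it closed? The obvious attempt is to take a limit letter by letter: if $g_s\to y$ with $g_s\in R$ written as in (5), let $s\to0$ in the $v_i$ and $f_i$. This stops because the letters may diverge while the product converges. Let $p=(1,0)^T$, $w=(0,1)^T$, so $\det(p,w)=1$, and let $\gamma=1+s^{-1}tn_p$. Then $\gamma w=w+s^{-1}tp$ and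
$$\gamma(1+s^2t^2n_w)\gamma^{-1}=1+s^2t^2n_{\gamma w}=1+s^2t^2n_w+st^3(pw^\perp+wp^\perp)+t^4n_p.\tag{6}$$
For every $s\ne0$ this lies in $R$, with three letters given by $s^{-1}t$, $s^2t^2$, $-s^{-1}t$. As $s\to0$ the outer letters blow up, and the limit $1+t^4n_p$ has one letter. Here the limit is in $R$, but the letters alone do not show it. What we need is a statement about power series in $s$.

Let $O=\Bbbk[[s]]$, $\mathfrak m=sO$, $L=\Bbbk((s))$, and $\Gamma(O)=\{g\in\mathrm{SL}_2(O[t]):g(0)=1\}\subset\Gamma(L)$. Let $g\mapsto\bar g$ be reduction modulo $s$, $\Gamma(O)\to\Gamma(\Bbbk)$.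

**Proposition 4.3 (specialization).** If $g\in\Gamma(O)\cap R(L)$, then $\bar g\in R$.

The next three sections prove it. First we see that it suffices.

**Proposition 4.4.** $R\cap\Gamma_d$ is closed in $\Gamma_d$ for every $d\geq 1$.

*Proof, given Proposition 4.3.* Let $y$ be in the closure of $R\cap\Gamma_d$. By Lemma 4.2 there are $\pi$ and an irreducible component $Z$ of $\mathcal Z_\pi\cap\mu^{-1}(\Gamma_d)$ with $y\in\overline{\mu(Z)}$. If $Z$ is a point, then $y\in\mu(Z)\subseteq R$. So let $\dim Z\ge1$.

**Step 1: a curve through $y$.** Let $\bar Z$ be a projective variety containing the quasi-projective variety $Z$ as an open dense subset, and $\tilde Z$ the closure in $\bar Z\times\Gamma_d$ of the graph of $\mu|_Z$. The graph is closed in the open set $Z\times\Gamma_d$, so $Z$, identified with the graph, is open and dense in $\tilde Z$. The projection $\tilde Z\to\Gamma_d$ is proper, because $\bar Z$ is projective. Its image is closed, so it is $\overline{\mu(Z)}\ni y$. Any two points of an irreducible variety lie on an irreducible curve (Mumford,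 *Abelian Varieties*, §6, Lemma). So some irreducible curve in $\tilde Z$ passes through a point over $y$ and meets $Z$. Normalize it, choose a point $c_0$ over the chosen point over $y$, and remove the finitely many other points that do not map into $Z$. This gives a smooth curve $C$, a point $c_0\in C$, a morphism $\phi:C\to\Gamma_d$ with $\phi(c_0)=y$, and a morphism $\psi:C\setminus\{c_0\}\to Z$ with $\mu\psi=\phi$ on $C\setminus\{c_0\}$.

**Step 2: pass to power series.** Identify $\hat{\mathcal O}_{C,c_0}=\Bbbk[[s]]=O$, so $\Bbbk(C)\subset L$. Then $\phi$ gives $g\in\Gamma(O)$ with $\bar g=y$. The coordinates of $\psi$ are regular functions on $C\setminus\{c_0\}$. They give $v_i\in L^2$ and $f_i\in tL[t]$ that satisfy (5) with $g=\prod(1+f_in_{v_i})$. The two coordinates of $v_i$ have no common zero on $C\setminus\{c_0\}$, so $v_i\ne0$. By the "if" part of Lemma 4.1 over $L$, $\theta_L(g)=1$, so $g\in R(L)$. By Proposition 4.3, $y=\bar g\in R$. $\square$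

## 5. Two homomorphisms to one free product

To prove Proposition 4.3 we would like to reduce the word $\theta_L(g)$ modulo $s$ and get $\theta(\bar g)$. There are two obstacles: the letters of $\theta_L(g)$ may have poles in $s$, and different points of $\mathbb P^1(L)$ may become equal modulo $s$. We handle them by merging all factors whose points have the same reduction, and by working with coefficients in $L/\mathfrak m$. Poles are allowed there, and $\Bbbk=O/\mathfrak m$ embeds.

**Normalizations.** For each line $\ell\in\mathbb P^1(\Bbbk)$ choose $h_\ell\in\mathrm{SL}_2(\Bbbk)$ such that $w_\ell:=h_\ell(1,0)^T$ spans $\ell$. Let $\lambda_\ell:\mathfrak{sl}_2(L)\to L$, $\lambda_\ell(Z)=(h_\ell^{-1}Zh_\ell)_{12}$. A point of $\mathbb P^1(L)=\mathbb P^1(O)$ that reduces to $\ell$ has a representative in $O^2$ whose image under $h_\ell^{-1}$ is (unit, element of $\mathfrak m$). So it has a unique representative $p\in O^2$ with $h_\ell^{-1}p=(1,\varepsilon)^T$, $\varepsilon\in\mathfrak m$. We always use this one, and write $p$ for the point as well. By (1), $h_\ell^{-1}n_ph_\ell=n_{(1,\varepsilon)}$,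 so
$$\lambda_\ell(n_p)=1.\tag{7}$$
For a point of $\mathbb P^1(\Bbbk)$ the representative is $w_\ell$.

Let $\Pi$ be the free product of groups $B_\ell$, $\ell\in\mathbb P^1(\Bbbk)$, each equal to the additive group $L/\mathfrak m$. Define:

* $\alpha:\Gamma(L)\xrightarrow{\ \theta_L\ }P(L)\to\Pi$, where the second map sends $xn_p\in A_p(L)$ to $x+\mathfrak m\in B_\ell$ if $p$ reduces to $\ell$. Thus $\alpha(R(L))=1$.
* $\beta:\Gamma(O)\to\Gamma(\Bbbk)\xrightarrow{\ \theta\ }P(\Bbbk)\xrightarrow{\ \iota\ }\Pi$, where the first map is reduction and $\iota$ is the free product of the maps $A_\ell(\Bbbk)\to B_\ell$, $xn_{w_\ell}\mapsto x+\mathfrak m$. These are injective, so by normal forms $\iota$ is injective.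

**Claim 5.1.** $\alpha|_{\Gamma(O)}=\beta$.

The claim implies Proposition 4.3: if $g\in\Gamma(O)\cap R(L)$, then $\iota(\theta(\bar g))=\beta(g)=\alpha(g)=1$, so $\theta(\bar g)=1$.

How to prove the claim? The first thing to try is to check it on the obvious elements $1+fn_p\in\Gamma(O)$, with $f\in tO[t]$ and $p$ normalized with reduction $\ell$. There it is immediate: $\alpha$ gives $f_1+\mathfrak m\in B_\ell$; the reduction is $1+\bar fn_{w_\ell}$, so $\beta$ gives $\bar f_1+\mathfrak m=f_1+\mathfrak m$. We would be done if these elements generated $\Gamma(O)$. They do not. With $p=(1,0)^T$, $w=(0,1)^T$ take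
$$g_1=1+t\,n_{sw+tp}=\begin{pmatrix}1-st^2&t^3\\-s^2t&1+st^2\end{pmatrix}\in\Gamma(O).$$
Since $sw+tp=s\gamma w$ with $\gamma=1+s^{-1}tn_p$, we have $g_1=1+s^2t\,n_{\gamma w}$, so its normal form in $\Gamma(L)$ is
$$g_1=(1+s^{-1}tn_p)(1+s^2tn_w)(1-s^{-1}tn_p).$$
The subgroup of $\Gamma(L)$ generated by the subgroups $\{1+fn_q:f\in tO[t]\}\subset N_q(L)$, $q$ normalized, consists of elements whose normal forms have all their letters in these subgroups. The letter $s^{-1}t$ is not in $O[t]$, so $g_1$ is not among them. The claim is true for $g_1$ for a finer reason. In $\Pi$ the middle letter $s^2$ becomes $0$, and then the outer letters cancel, so $\alpha(g_1)=1$; also $\bar g_1=1+t^3n_p$ gives $\beta(g_1)=1$. It also shows why one divides by $\mathfrak m$: $\theta_L(g_1)$ is a reduced word of length three, while $\theta(\bar g_1)=1$.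

So we lack generators of $\Gamma(O)$. We do have generators of $\Gamma(L)$. The plan is to extend $\beta$ to a homomorphism $\rho$ on all of $\Gamma(L)$, with known values on the $N_p(L)$. Then $\rho$ and $\alpha$ can be compared on generators of $\Gamma(L)$, and restricting back gives the claim. The extension comes from an action on a tree in which $\Gamma(O)$ is a vertex stabilizer.

## 6. Gluing homomorphisms along a tree

**Lemma 6.1.** Let a group $\Delta$ act on a tree $Y$, and let $T\subseteq Y$ be a subtree such that every vertex and edge of $Y$ is a $\Delta$-translate of one in $T$, and distinct vertices of $T$ lie in distinct orbits. Let $\Pi$ be a group and let $\rho_x:\Delta_x\to\Pi$ ($x$ a vertex of $T$) be homomorphisms on the stabilizers, with $\rho_x=\rho_y$ on $\Delta_x\cap\Delta_y$ for each edge $xy$ of $T$. Then there is a homomorphism $\rho:\Delta\to\Pi$ with $\rho|_{\Delta_x}=\rho_x$ for all $x$.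

A small case: if $T$ is one edge $xy$, the lemma says that a pair of homomorphisms agreeing on $\Delta_x\cap\Delta_y$ extends to $\Delta$. (The lemma also follows from Serre, *Trees*, I.4.5, Thm. 10.)

*Proof.* An element that inverts an edge would put the two ends of an edge of $T$ in one orbit, so there are no inversions. An edge $c=xy$ of $T$ has stabilizer $\Delta_c=\Delta_x\cap\Delta_y$; let $\rho_c$ be the common restriction of $\rho_x$ and $\rho_y$.

**Step 1: build a graph over $Y$ with fibres $\Pi$.** For $z$ a vertex or edge of $T$ let $B_z$ be the quotient of $\Delta\times\Pi$ by the relation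
$$(\gamma\delta,\pi)\sim(\gamma,\rho_z(\delta)\pi),\qquad\delta\in\Delta_z,$$
with classes $[\gamma,\pi]_z$. These are the orbits of an action of $\Delta_z$, and $[\gamma,\pi]_z=[\gamma,\pi']_z$ only if $\pi=\pi'$. Let $B$ be the graph with vertices $\bigsqcup_xB_x$ and edges $\bigsqcup_cB_c$, the edge $[\gamma,\pi]_c$ joining $[\gamma,\pi]_x$ to $[\gamma,\pi]_y$ for $c=xy$; this is well defined as $\rho_c$ is a restriction of $\rho_x$ and $\rho_y$. The map $[\gamma,\pi]_z\mapsto\gamma z$ is a graph morphism $B\to Y$. The group $\Pi$ acts on $B$ from the right by $[\gamma,\pi]_z\pi'=[\gamma,\pi\pi']_z$, simply transitively on the fibres. The group $\Delta$ acts from the left by $\delta[\gamma,\pi]_z=[\delta\gamma,\pi]_z$, commuting with $\Pi$ and compatibly with the action on $Y$.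

**Step 2: $B\to Y$ is bijective on stars.** An edge of $Y$ at $\gamma x$ is $\gamma'c$ with $c$ an edge of $T$ having an end $x'$ with $\gamma'x'=\gamma x$. Then $x'=x$, as distinct vertices of $T$ lie in distinct orbits, and $\gamma'=\gamma\delta$ with $\delta\in\Delta_x$. So the edges at $\gamma x$ are the $\gamma\delta c$, indexed by $c\ni x$ and $\delta\in\Delta_x/\Delta_c$; different indices give different edges, since two edges of $T$ in one orbit have the same ends. An edge $[\gamma',\pi']_c$ at $[\gamma,\pi]_x$ has $c\ni x$ and $[\gamma',\pi']_x=[\gamma,\pi]_x$, that is $\gamma'=\gamma\delta$ and $\pi'=\rho_x(\delta)^{-1}\pi$ with $\delta\in\Delta_x$. The edge $[\gamma\delta,\rho_x(\delta)^{-1}\pi]_c$ depends only on $\delta\Delta_c$. So the index sets agree, and the map on stars is a bijection.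

**Step 3: each component of $B$ maps isomorphically to $Y$.** By Step 2 paths lift, so a component maps onto $Y$. If two different vertices of a component had the same image, a reduced path between them would map, by injectivity on stars, to a reduced closed path of positive length in the tree $Y$, which is impossible. Hence the map on vertices is injective, and by injectivity on stars so is the map on edges. So each component meets each vertex fibre in exactly one point, and $\Pi$ permutes the components simply transitively.

**Step 4: read off $\rho$.** Let $B^0$ be the component containing all $[1,1]_x$; these are connected through the edges $[1,1]_c$. Define $\rho(\gamma)\in\Pi$ by $\gamma B^0=B^0\rho(\gamma)$. Then $\gamma\gamma'B^0=\gamma B^0\rho(\gamma')=B^0\rho(\gamma)\rho(\gamma')$, so $\rho$ is a homomorphism. For $\gamma\in\Delta_x$,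
$$\gamma[1,1]_x=[\gamma,1]_x=[1,\rho_x(\gamma)]_x=[1,1]_x\,\rho_x(\gamma),$$
so $\rho(\gamma)=\rho_x(\gamma)$. $\square$

## 7. The lattice tree of the Gauss valuation

We construct the tree for Claim 5.1. Recall (Serre, *Trees*, II.1): if $K$ is a field with a discrete valuation, with valuation ring $\mathcal O$ and uniformizer $s$, then the homothety classes of $\mathcal O$-lattices in $K^2$ are the vertices of a tree $X$. Two classes are adjacent when they have representatives $s\Lambda\subset\Lambda'\subset\Lambda$ with $\Lambda/\Lambda'$ of length one. The group $\mathrm{GL}_2(K)$ acts on it.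

Take $K=L(t)$ with the Gauss valuation, $v(\sum a_it^i)=\min v(a_i)$ on $L[t]$, and let $\mathcal O$ be its valuation ring. It is discrete with uniformizer $s$, and $\mathcal O\cap L[t]=O[t]$, $\mathcal O\cap L=O$. The group $\Gamma(L)\subset\mathrm{SL}_2(L[t])$ acts on $X$.

**Step 1: the subtree $X_0$ of constant lattices.** For an $O$-lattice $M\subset L^2$ let $[M]$ be the class of $\mathcal OM$, and let $X_0$ be the full subgraph of $X$ on these vertices. An $O$-basis of $M$ is an $\mathcal O$-basis of $\mathcal OM$, so
$$\mathcal OM\cap L^2=M.\tag{8}$$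
If $\mathcal OM=c\,\mathcal OM'$ with $c\in K^*$, we may replace $c$ by a power $s^m$, and (8) gives $M=s^mM'$. So $[M]=[M']$ if and only if $M,M'$ are homothetic. By elementary divisors, two lattices have, after scaling, bases $e_1,e_2$ and $e_1,s^ke_2$, and the classes $[Oe_1+Os^je_2]$, $0\le j\le k$, form a path in $X_0$. So $X_0$ is a subtree. Let $o=[O^2]$. A neighbor of $o$ in $X_0$ is $[M]$ with, after scaling, $s\mathcal O^2\subset\mathcal OM\subset\mathcal O^2$ and both inclusions strict. By (8) then $sO^2\subset M\subset O^2$, strictly. So the neighbors are the $x_\ell=[M_\ell]$, where $M_\ell$ is the preimage of $\ell$ under $O^2\to\Bbbk^2$, $\ell\in\mathbb P^1(\Bbbk)$. Let $X_\ell$ be the component of $X_0\setminus\{o\}$ that contains $x_\ell$. The vertices of $X_0$ are $o$ and the disjoint union of the vertices of the $X_\ell$; the edges of $X_0$ are the edges inside the $X_\ell$ and the edges $ox_\ell$.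

**Step 2: distinct vertices of $X_0$ lie in distinct $\Gamma(L)$-orbits.** Let $\gamma[M]=[M']$, $\gamma\in\Gamma(L)$. After replacing $M'$ by a multiple $s^mM'$ we have $\gamma\mathcal OM=\mathcal OM'$. An $O$-basis of $M$ is an $L[t]$-basis of $L[t]^2$, so $\mathcal OM\cap L[t]^2=M[t]:=M\otimes_OO[t]$. As $\gamma L[t]^2=L[t]^2$, we get $\gamma M[t]=M'[t]$. Now set $t=0$: since $\gamma(0)=1$, this gives $M=M'$. So distinct vertices are in distinct orbits. For $M'$ homothetic to $M$ the same argument shows that the stabilizer of $x=[M]$ is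
$$\Gamma_x=\{\gamma\in\Gamma(L):\gamma M[t]=M[t]\}.$$
In particular $\Gamma_o=\Gamma(O)$.

**Step 3: fixed vertices of the generators.** We show:
$$\text{if }p\text{ reduces to }\ell,\text{ each }u\in N_p(L)\text{ fixes a vertex of }X_\ell.\tag{9}$$
Let $u=1+fn_p$, $p$ normalized. Choose $q\in O^2$ with $\det(p,q)=1$; then $n_pp=0$ and $n_pq=p$. Let $M_j=Op+Os^jq$, $j\ge0$. We have $up=p$ and $u(s^jq)=s^jq+s^jfp$. If $j\ge1$ is so large that $s^jf\in O[t]$, then $uM_j[t]\subseteq M_j[t]$, and the same holds for $u^{-1}=1-fn_p$; so $u$ fixes $[M_j]$. Moreover $M_0=O^2$ and $M_1=M_\ell$. Since $sM_i\subset M_{i+1}\subset M_i$ with $M_i/M_{i+1}$ of length one, $[M_i]$ and $[M_{i+1}]$ are adjacent. And $[M_i]\ne o$ for $i\ge1$, because $O^2/M_i\cong O/s^iO$ is cyclic and nonzero, while $O^2/s^mO^2$ is not cyclic for $m\ge1$. So $[M_1],\dots,[M_j]$ is a path in $X_0\setminus\{o\}$ from $x_\ell$, and $[M_j]\in X_\ell$.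

**Step 4: the tree $Y$.** Let $Y=\Gamma(L)\cdot X_0\subseteq X$. It is connected: for $\gamma=u_1\cdots u_r$ with $u_i\in\bigcup_pN_p(L)$, consecutive members of
$$X_0,\quad u_1X_0,\quad u_1u_2X_0,\quad\dots,\quad\gamma X_0$$
intersect, because $X_0\cap u_iX_0\ne\emptyset$ by (9). So $Y$ is a subtree of $X$. By Step 2, Lemma 6.1 applies with $\Delta=\Gamma(L)$ and $T=X_0$.

**Step 5: local homomorphisms.** Put $\rho_o=\beta:\Gamma_o=\Gamma(O)\to\Pi$. For a vertex $x$ of $X_\ell$ put
$$\rho_x(g)=\lambda_\ell(D(g))+\mathfrak m\in B_\ell\subset\Pi\qquad(g\in\Gamma_x),$$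
a homomorphism since $D$ is one. On an edge inside $X_\ell$ both ends have the same formula. It remains to check the edge $ox_\ell$. Let $g\in\Gamma_o\cap\Gamma_{x_\ell}$. Then $g\in\Gamma(O)$ preserves $M_\ell[t]$, so $\bar g$ and $\bar g^{-1}$ preserve $\ell\otimes\Bbbk[t]$. Hence $\bar gw_\ell=aw_\ell$ with $a\in\Bbbk[t]^*=\Bbbk^*$, and $a=1$ as $\bar g(0)=1$. Since $\det\bar g=1$, $h_\ell^{-1}\bar gh_\ell=1+\varphi e$ with $\varphi\in t\Bbbk[t]$, that is $\bar g=1+\varphi n_{w_\ell}$. So $\beta(g)=\varphi_1+\mathfrak m\in B_\ell$, with $\varphi_1$ the coefficient of $t$ in $\varphi$. On the other hand $D(g)\in\mathfrak{sl}_2(O)$ reduces to $D(\bar g)=\varphi_1n_{w_\ell}$, so by (7) $\lambda_\ell(D(g))\in O$ reduces to $\varphi_1$. Thus $\rho_o(g)=\rho_{x_\ell}(g)$.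

**Step 6: proof of Claim 5.1.** Lemma 6.1 gives $\rho:\Gamma(L)\to\Pi$ with $\rho|_{\Gamma(O)}=\beta$. Let $u=1+fn_p\in N_p(L)$, with $p$ normalized and reducing to $\ell$. By (9), $u\in\Gamma_x$ for some vertex $x$ of $X_\ell$, so
$$\rho(u)=\lambda_\ell(f_1n_p)+\mathfrak m=f_1+\mathfrak m=\alpha(u).$$
As the $N_p(L)$ generate $\Gamma(L)$, $\rho=\alpha$. Restricting to $\Gamma(O)$, $\alpha|_{\Gamma(O)}=\beta$. This proves the claim, and with it Proposition 4.3 and Proposition 4.4. $\square$

**End of the proof of Theorem 1.** By Proposition 4.4, $R\cap\mathcal G_d=(R\cap\Gamma_d)\cap\mathcal G_d$ is closed in $\mathcal G_d$ for all $d$. So $R=\langle\mathcal G^{lf}\rangle$ (Lemma 3.2) is closed in $\mathcal G$, and $R\ne\mathcal G$ by Lemma 3.3. $\blacksquare$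

## 8. The quotient $\mathcal G/R$, and higher powers of $t$

**Proof of Theorem 2(i).** By Theorem 1 and Lemma 3.2 the group in question is $\mathcal G/R$. Write $P=P(\Bbbk)$, $A_p=A_p(\Bbbk)$. Since $\theta:\Gamma\to P$ is surjective and $\mathcal G=\ker(\Sigma\theta)$, we have $\mathcal G/R\cong F:=\ker(\Sigma:P\to\mathfrak{sl}_2(\Bbbk))$.

**Step 1: $F$ acts freely on a tree.** Let $E$ be the graph with vertices $P\sqcup\bigsqcup_pP/A_p$ and an edge joining $x$ to $xA_p$ for all $x\in P$ and all $p$. It is connected, since the $A_p$ generate $P$. A closed reduced path of positive length can be started at a vertex in $P$; it runs $x,\,xA_{p_1},\,xa_1,\,xa_1A_{p_2},\,xa_1a_2,\dots$ with $0\ne a_i\in A_{p_i}$, $p_i\ne p_{i+1}$, and returns to $x$, so a nonempty reduced word is trivial, which is impossible. So $E$ is a tree. $P$ acts from the left; the stabilizers of vertices are trivial or conjugates $xA_px^{-1}$. As $\mathfrak{sl}_2(\Bbbk)$ is abelian, $\Sigma(xax^{-1})=a$, so $F\cap xA_px^{-1}=1$. Hence $F$ acts freely on the vertices, and there are no inversions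 since the two types of vertices are preserved. So $F$ is free, isomorphic to the fundamental group of the graph $F\backslash E$, and its rank is the number of edges outside a maximal subtree of $F\backslash E$.

**Step 2: the quotient graph.** The map $\Sigma$ is onto, since $e,f_-,n_{(1,1)}$ span $\mathfrak{sl}_2(\Bbbk)$. So $F\backslash P$ is the set of points of $\mathfrak{sl}_2(\Bbbk)$. Two cosets $xA_p,yA_p$ are $F$-equivalent if and only if $\Sigma(x)-\Sigma(y)\in A_p$: if so, $\Sigma(xa)=\Sigma(y)$ for some $a\in A_p$, and $xa=\eta y$ with $\eta\in F$. So $F\backslash(P/A_p)$ is the set of affine lines $z+A_p$. Hence $F\backslash E$ is the incidence graph of the points of $\mathfrak{sl}_2(\Bbbk)$ and the affine lines $z+A_p$, $p\in\mathbb P^1(\Bbbk)$.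

**Step 3: many disjoint cycles.** By (3) the four points
$$0,\quad n_{(1,1)},\quad n_{(1,1)}+n_{(1,-1)}=2e-2f_-,\quad n_{(1,1)}+n_{(1,-1)}-2e=-2f_-$$
and the lines joining successive ones cyclically, with directions $(1:1),(1:-1),(1:0),(0:1)$, form a cycle of length $8$ in the incidence graph. Translate it by $cu$, $c\in\Bbbk$, with $u=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$. Two translates, by $cu$ and $c'u$ with $c\neq c'$, have no vertex in common. A common point would make $(c-c')u$ a difference of two of the four points. These differences are, up to sign, $0$, $n_{(1,1)}$, $2e-2f_-$, $2f_-$, $n_{(1,-1)}$, $n_{(1,1)}+2f_-$, $2e$; except for $0$ all have a nonzero off-diagonal entry, so none is a nonzero multiple of $u$. A common line must have the same direction $A_p$, hence come from the same line of the cycle, since the four directions differ; then $(c-c')u\in A_p$ would be nilpotent, which it is not. So there are $|\Bbbk|$ pairwise vertex-disjoint cycles. A maximal subtree misses at least one edge of each, so $\operatorname{rank}F\ge|\Bbbk|$. Conversely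 $\operatorname{rank}F\le|F|\le|P|=|\Bbbk|$, as elements of $P$ are finite words in an alphabet of size $|\Bbbk|$. $\square$

**Proof of Theorem 2(ii).** Let $n\ge2$. We saw in Section 1 that $\mathcal G^{(n)}$ is a connected affine ind-group, and it is closed in $\mathcal G$. Since $(\mathcal G^{(n)})^{lf}\subseteq\mathcal G^{lf}$ and $R$ is closed, $\overline{\langle(\mathcal G^{(n)})^{lf}\rangle}\subseteq R\cap\mathcal G^{(n)}$. So it suffices to find an element of $\mathcal G^{(n)}$ outside $R$. If $x\equiv1\bmod t^a$ and $y\equiv1\bmod t^b$, then $xy-yx=(x-1)(y-1)-(y-1)(x-1)\equiv0\bmod t^{a+b}$, so $xyx^{-1}y^{-1}=1+(xy-yx)x^{-1}y^{-1}\equiv1\bmod t^{a+b}$. By induction the $n$-th lower central term $\gamma_n(\Gamma)$, with $\gamma_1(\Gamma)=\Gamma$, lies in $\mathcal G^{(n)}$. But $\theta(\gamma_n(\Gamma))=\gamma_n(P)$, as $\theta$ is onto. This is not trivial, because $P$ contains a nonabelian free group (generated by nonzero elements of two different factors, each of infinite order), and nonabelian free groups are not nilpotent. So $\gamma_n(\Gamma)\not\subseteq R$.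 $\blacksquare$

## 9. One-parameter subgroups from arcs that run to infinity

Now we turn to Theorem 3(a): a nontrivial connected $\mathcal H$ contains a copy of $\mathbb G_a$ or $\mathbb G_m$. An ind-group of positive dimension contains an affine curve, and a nonconstant curve must run off to infinity. We follow $\gamma(z)^{-1}\gamma(z')$ as $z,z'$ approach the point at infinity and rescale so that a limit exists; the limit is a one-parameter group.

**Points in algebras.** Let $\mathcal H=\bigcup\mathcal H_k$ be an affine ind-group, $\Bbbk[\mathcal H_k]$ the coordinate rings. For a $\Bbbk$-algebra $S$ put $\mathcal H_k(S)=\mathrm{Hom}_{\Bbbk\text{-alg}}(\Bbbk[\mathcal H_k],S)$. As $\Bbbk[\mathcal H_{k+1}]\to\Bbbk[\mathcal H_k]$ is onto, $\mathcal H_k(S)\subseteq\mathcal H_{k+1}(S)$; let $\mathcal H(S)=\bigcup_k\mathcal H_k(S)$. The group operations of $\mathcal H$ make it a group, functorial in $S$, and $\mathcal H(S)\subseteq\mathcal H(S')$ for $S\subseteq S'$. If an element of $\mathcal H_k(S')$ has its coordinates in $S\subseteq S'$, it lies in $\mathcal H_k(S)$.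 Example: for the additive group $\mathcal H=\Bbbk[t]$ filtered by degree, $\mathcal H(S)=S[t]$.

**Set-up.** Let $\gamma\in\mathcal H(\Bbbk((z)))$ and $A=\Bbbk[[z,w]][z^{-1},w^{-1}]$. Let
$$\Phi=\gamma(z)^{-1}\gamma(w)\in\mathcal H_n(A)$$
for some $n$ with $e\in\mathcal H_n$. Choose coordinates $\varphi_1,\dots,\varphi_N$ on $\mathcal H_n$ that vanish at $e$, and write $\varphi_j(\Phi)=\sum_{a,b\ge-M}c^j_{ab}z^aw^b$. The substitution $w=z(1+y)$ is a homomorphism $A\to\Bbbk[[z,y]][z^{-1}]$. Let $F=\gamma(z)^{-1}\gamma(z(1+y))$ be the image of $\Phi$. At $y=0$ it is $e$, so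
$$\varphi_j(F)=\sum_{i\ge1}F_{j,i}(z)y^i,\qquad F_{j,i}\in z^{-M}\Bbbk[[z]]$$
after enlarging $M$.

Two examples. For $\mathcal H=\Bbbk[t]$ and $\gamma=z^{-1}t$, $F=z^{-1}\big((1+y)^{-1}-1\big)t$ has poles. Put $z=x$, $y=hx$: then $F=x^{-1}\big((1+hx)^{-1}-1\big)t$, with value $-ht$ at $x=0$, a homomorphism in $h$. For $\mathcal H=\mathbb G_m$ and $\gamma=z$, $F=1+y$ has no poles, and $\gamma(z)^{-1}\gamma(\lambda z)=\lambda$ is already a homomorphism in $\lambda$. The general proof has these two cases, and a third in which nothing runs to infinity.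

**Proposition 9.1.** If $\gamma\in\mathcal H(\Bbbk((z)))$ and $\gamma\notin\mathcal H(\Bbbk[[z]])$, then there is a nontrivial homomorphism of ind-groups $\mathbb G_a\to\mathcal H$ or $\mathbb G_m\to\mathcal H$.

*Proof.*

**Case 1: some $F_{j,i}\notin\Bbbk[[z]]$ (an additive group appears).** Let $a=\max_{i,j}(-\mathrm{ord}F_{j,i}/i)>0$. The maximum is attained: $-\mathrm{ord}F_{j,i}/i\le M/i$, so only finitely many $i$ can exceed a given positive value. Let $q\ge1$ with $qa\in\mathbb Z$. The substitution $z=x^q$, $y=hx^{qa}$ is a homomorphism $\Bbbk[[z,y]][z^{-1}]\to\Bbbk[h]((x))$. It sends $F_{j,i}y^i$ to $F_{j,i}(x^q)h^ix^{qai}$, of order $\ge0$ in $x$ by the choice of $a$. So $F$ becomes $\tilde F(x,h)\in\mathcal H_n(\Bbbk[h][[x]])$. Let $U(h)=\tilde F(0,h)\in\mathcal H_n(\Bbbk[h])$. Then $U(0)=e$, and $U\ne e$ since the maximum is attained.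

To see that $U$ is a homomorphism, put
$$z_1=z(1+hx^{qa}),\quad x_1=x(1+hx^{qa})^{1/q},\quad z_2=z_1(1+h'x_1^{qa}),$$
with $z=x^q$ and the binomial series for the root, so $z_1=x_1^q$. Expanding, $z_2=z(1+h''x^{qa})$ with $h''=h+h'(1+hx^{qa})^a(1+hx^{qa})\in\Bbbk[h,h'][[x]]$, so $h''\equiv h+h'\bmod x$. In $\gamma(z)^{-1}\gamma(z_1)\cdot\gamma(z_1)^{-1}\gamma(z_2)=\gamma(z)^{-1}\gamma(z_2)$ the three terms are images of $F$, and the identity reads
$$\tilde F(x,h)\,\tilde F(x_1,h')=\tilde F(x,h'').$$
At $x=0$, where $x_1=0$ and $h''=h+h'$, this is $U(h)U(h')=U(h+h')$. So $U:\mathbb G_a\to\mathcal H$ is a nontrivial homomorphism.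

**Case 2: all $F_{j,i}\in\Bbbk[[z]]$ (a multiplicative group may appear).** The substitution $w=\lambda z$ is a homomorphism $A\to\Bbbk[\lambda^{\pm1}]((z))$. It gives $\Psi(z,\lambda)=\gamma(z)^{-1}\gamma(\lambda z)$ with
$$\varphi_j(\Psi)=\sum_mz^mP_{j,m}(\lambda),\qquad P_{j,m}=\sum_{a+b=m}c^j_{ab}\lambda^b\quad\text{(finite sums)}.$$
With $\lambda=1+y$ this is $\varphi_j(F)$, which has no negative powers of $z$. As $\Bbbk[\lambda^{\pm1}]\to\Bbbk[[y]]$ is injective, $P_{j,m}=0$ for $m<0$. So $\Psi\in\mathcal H_n(\Bbbk[\lambda^{\pm1}][[z]])$; let $U(\lambda)=\Psi(0,\lambda)\in\mathcal H_n(\Bbbk[\lambda^{\pm1}])$. Setting $z=0$ in $\Psi(z,\lambda)\Psi(\lambda z,\lambda')=\Psi(z,\lambda\lambda')$ shows that $U:\mathbb G_m\to\mathcal H$ is a homomorphism. If it is nontrivial, we are done.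

**Case 3: as in Case 2, but $U$ trivial.** We show $\gamma\in\mathcal H(\Bbbk[[z]])$, against the hypothesis. Now also $P_{j,0}=0$, so
$$c^j_{ab}=0\quad\text{whenever }a+b\le0.\tag{10}$$

*No negative powers of $z$.* Suppose some $c^j_{ab}\ne0$ with $a<0$. Let $\kappa=\min\{b/(-a):a<0,\ c^j_{ab}\ne0\text{ for some }j\}$. It is attained, since only finitely many $a<0$ occur, and $\kappa>1$ by (10). Write $\kappa=r/q$ with positive integers $r,q$ and substitute $w=x^q$, $z=hx^r$, a homomorphism $A\to\Bbbk[h^{\pm1}]((x))$ with $z^aw^b\mapsto h^ax^{q(\kappa a+b)}$. For $c^j_{ab}\ne0$ the exponent of $x$ is $\ge0$: if $a<0$ by the choice of $\kappa$; if $a\ge0$ because $\kappa a+b\ge a+b\ge1$. So $\gamma(hx^r)^{-1}\gamma(x^q)\in\mathcal H_n(\Bbbk[h^{\pm1}][[x]])$. Its value $V(h)$ at $x=0$ has coordinates $\varphi_j(V)=\sum_{a<0,\,b=-\kappa a}c^j_{ab}h^a$. For some $j$ this is a nonzero sum of strictly negative powers of $h$, so it is not constant. But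
$$\gamma(hx^r)^{-1}\gamma(x^q)=\Psi(hx^r,h'/h)\cdot\gamma(h'x^r)^{-1}\gamma(x^q),$$
and at $x=0$ this gives $V(h)=U(h'/h)V(h')=V(h')$. So $V$ is constant, a contradiction.

*No negative powers of $w$.* Suppose some $c^j_{ab}\ne0$ with $b<0$. Let $\kappa=r/q$ be the minimum of $a/(-b)$ over such terms; it is attained and $\kappa>1$ by (10). Substitute $z=x^q$, $w=hx^r$, so $z^aw^b\mapsto h^bx^{q(a+\kappa b)}$. As before all exponents of $x$ are $\ge0$, and the value $V(h)$ of $\gamma(x^q)^{-1}\gamma(hx^r)$ at $x=0$ is not constant. But $\gamma(x^q)^{-1}\gamma(hx^r)=\gamma(x^q)^{-1}\gamma(h'x^r)\cdot\Psi(h'x^r,h/h')$ gives $V(h)=V(h')$ at $x=0$, a contradiction.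

*Conclusion.* Hence $\Phi\in\mathcal H_n(\Bbbk[[z,w]])$. Let $\delta(w)=\Phi(0,w)\in\mathcal H(\Bbbk[[w]])$. Setting $z=0$ in $\Phi(z,w)\Phi(w,v)=\Phi(z,v)$ gives $\Phi(w,v)=\delta(w)^{-1}\delta(v)$. Since $\Phi(w,v)=\gamma(w)^{-1}\gamma(v)$, we get
$$\gamma(w)\delta(w)^{-1}=\gamma(v)\delta(v)^{-1}\quad\text{in }\mathcal H(\Bbbk[[w,v]][w^{-1},v^{-1}]).$$
The coordinates of this element lie in $\Bbbk((w))\cap\Bbbk((v))=\Bbbk$, so it is a constant $g\in\mathcal H(\Bbbk)$, and $\gamma=g\delta\in\mathcal H(\Bbbk[[z]])$. $\square$

**Proof of Theorem 3(a).** Let $\mathcal H\ne\{e\}$ be connected. Some $\mathcal H_k$ has positive dimension; otherwise all $\mathcal H_k$ are finite, all subsets of $\mathcal H$ are closed, and $\mathcal H$ is discrete with more than one point. Let $\gamma:C\to\mathcal H_k$ be the normalization of an irreducible closed curve in $\mathcal H_k$, and $\bar C\supset C$ the smooth completion. If the expansion of $\gamma$ at each $Q\in\bar C\setminus C$ were in $\mathcal H(\Bbbk[[z_Q]])$, with $z_Q$ a local parameter, the coordinates of $\gamma$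 would be regular on $\bar C$, hence constant, which is false. So Proposition 9.1 provides a nontrivial homomorphism $U$ from $\mathbb G_a$ or $\mathbb G_m$ to $\mathcal H$, with image in some $\mathcal H_n$.

The closure of the image is a subgroup, because translations and inversion are homeomorphisms. It is a closed subset of the affine variety $\mathcal H_n$, hence an affine algebraic group. The image of a homomorphism of algebraic groups is closed, so the image of $U$ is a closed subgroup of $\mathcal H$. In characteristic zero the kernel of a nontrivial homomorphism from $\mathbb G_a$ is trivial and the image is isomorphic to $\mathbb G_a$. From $\mathbb G_m$ the kernel is finite and the image is $\mathbb G_m/\text{finite}\cong\mathbb G_m$. The elements of this subgroup are locally finite, so $\mathcal H^{lf}\ne\{e\}$. $\blacksquare$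

## 10. Commutative ind-groups: divisors with a modulus

Let $\mathcal H$ be a commutative connected affine ind-group. We prove Theorem 3(b): every element is locally finite. Call a subgroup of $\mathcal H$ *bounded* if it is contained in some $\mathcal H_k$. The product of finitely many bounded subgroups of the commutative group $\mathcal H$ is a bounded subgroup, and $g$ is locally finite exactly when $\langle g\rangle$ is bounded.

**Step 0: reduction to curves.** Let $\mathcal H'$ be the subgroup generated by all $x^{-1}y$ with $x,y$ on a common irreducible closed curve in some $\mathcal H_k$. Any two points of an irreducible variety lie on an irreducible curve (Mumford, *Abelian Varieties*, §6, Lemma), so each irreducible component of each $\mathcal H_k$ lies in one coset of $\mathcal H'$. Hence $\mathcal H'\cap\mathcal H_k$ and its complement in $\mathcal H_k$ are unions of irreducible components of $\mathcal H_k$, so they are closed. Thus $\mathcal H'$ is open and closed, and $\mathcal H'=\mathcal H$. Take the normalizations of the curves involved and translate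 them by $x^{-1}$. Every $g\in\mathcal H$ is then a product of finitely many elements, each in the subgroup generated by $\gamma(C)$ for a curve as in the following statement, which therefore suffices:

*If $C$ is a smooth affine irreducible curve, $\gamma:C\to\mathcal H$ a morphism and $\gamma(c_0)=e$ for some $c_0\in C$, then the subgroup generated by $\gamma(C)$ is bounded.*

The idea is that of a generalized Jacobian. Extend $\gamma$ to divisors on $C$. We show that $\gamma$ kills the divisors of functions that are close to $1$ at infinity, and then Riemann–Roch replaces any divisor by an effective one of fixed degree. To control $\gamma$ we use its logarithmic derivative.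

**Step 1: logarithmic derivatives.** Let $B$ be a $\Bbbk$-algebra, $\gamma\in\mathcal H(B)$, and $I=\ker(B\otimes_\Bbbk B\to B)$, so $I/I^2=\Omega_{B/\Bbbk}$ with $db$ the class of $1\otimes b-b\otimes1$. The element
$$\Theta=(\gamma\otimes1)^{-1}(1\otimes\gamma)\in\mathcal H_n(B\otimes B)$$
(for some $n$ with $e\in\mathcal H_n$) becomes $e$ modulo $I$. Let $\mathfrak m_e\subset\Bbbk[\mathcal H_n]$ be the maximal ideal of $e$. For $\varphi\in\mathfrak m_e$ let $\omega_\varphi(\gamma)\in\Omega_{B/\Bbbk}$ be the class of $\varphi(\Theta)\in I$. For example, for $\mathcal H=\mathbb G_m$ and $\varphi=X-1$, $\omega_\varphi(\gamma)=\gamma^{-1}d\gamma$. The form $\omega_\varphi(\gamma)$ is functorial in $B$, linear in $\varphi$, and zero for $\varphi\in\mathfrak m_e^2$. If $n'\ge n$ and $\varphi\in\Bbbk[\mathcal H_{n'}]$ vanishes at $e$, then $\omega_\varphi(\gamma)$ depends only on $\varphi|_{\mathcal H_n}$. It is additive: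
$$\omega_\varphi(\gamma\gamma')=\omega_\varphi(\gamma)+\omega_\varphi(\gamma').\tag{11}$$
Indeed, by commutativity the element $\Theta$ for $\gamma\gamma'$ is the product $\Theta\Theta'$ of the elements for $\gamma$ and $\gamma'$. Let both lie in $\mathcal H_n(B\otimes B)$, let $\mathcal H_n\mathcal H_n\subseteq\mathcal H_{n'}$, and let $\varphi\in\Bbbk[\mathcal H_{n'}]$ vanish at $e$. The function $\varphi(gg')-\varphi(g)-\varphi(g')$ on $\mathcal H_n\times\mathcal H_n$ vanishes on $\{e\}\times\mathcal H_n$ and on $\mathcal H_n\times\{e\}$. Since $\Bbbk[\mathcal H_n]=\Bbbk\oplus\mathfrak m_e$, it lies in $\mathfrak m_e\otimes\mathfrak m_e$. So its value at $(\Theta,\Theta')$ is in $I^2$.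

We also need: *if $T$ is an open subset of $\mathbb A^1$, $\tau:T\to\mathcal H$ is a morphism, and $\omega_\varphi(\tau)=0$ for all $\varphi\in\mathfrak m_e\subset\Bbbk[\mathcal H_n]$, where $\tau(x)^{-1}\tau(x')\in\mathcal H_n$ for $x,x'\in T$, then $\tau$ is constant.* Here $I$ is generated by $x'-x$, so $\varphi(\tau(x)^{-1}\tau(x'))=(x'-x)G(x,x')$ and $\omega_\varphi(\tau)=G(x,x)\,dx$. For fixed $x_0\in T$ the map $x'\mapsto\tau(x_0)^{-1}\tau(x')\in\mathcal H_n$ sends $x_0$ to $e$, and the derivative of its $\varphi$-coordinate at $x_0$ is $G(x_0,x_0)=0$. So its differential at $x_0$ is zero. Composing with the morphism of left multiplication by $\tau(x_0)$, the differential of $\tau$ at $x_0$ is zero. This holds for all $x_0\in T$; the coordinates of $\tau$ have derivative zero and are constant in characteristic zero.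

**Step 2: the modulus.** Let $C,\gamma,c_0$ be as in Step 0, $\bar C$ the smooth completion, of genus $g_C$, and $S=\bar C\setminus C$, which is nonempty as $C$ is affine. Let $n$ be such that $\gamma(x)^{-1}\gamma(x')\in\mathcal H_n$ for $x,x'\in C$. For $\varphi\in\mathfrak m_e\subset\Bbbk[\mathcal H_n]$ the form $\omega_\varphi(\gamma)$ is regular on $C$, and it depends only on the class of $\varphi$ in the finite-dimensional space $\mathfrak m_e/\mathfrak m_e^2$. So for each $Q\in S$ there is $m_Q\ge1$ that is at least the pole orders at $Q$ of all these forms. Let $\mathfrak M=\sum_{Q\in S}m_QQ$. Write $\mathcal H$ additively and extend $\gamma$ to a homomorphism $\mathrm{Div}(C)\to\mathcal H$.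

**Claim 10.1.** If $f\in\Bbbk(\bar C)^*$ and $f\equiv1\bmod\mathfrak M$, that is $\mathrm{ord}_Q(f-1)\ge m_Q$ for all $Q\in S$, then $\gamma(\operatorname{div}f)=0$.

For constant $f$ the divisor is $0$. Let $f$ be nonconstant, of degree $N$ as a map $\bar C\to\mathbb P^1$, with coordinate $t$ on $\mathbb P^1$, and let $T=\mathbb P^1\setminus\{1\}\cong\mathbb A^1$. As $f(S)=\{1\}$, we have $f^{-1}(T)\subseteq C$; in particular $\operatorname{div}f\in\mathrm{Div}(C)$. Steps 3–5 prove the claim.

**Step 3: summing $\gamma$ over the fibres of $f$ gives a morphism $\tau:T\to\mathcal H$.** Let $K'$ be a Galois closure of $\Bbbk(\bar C)/\Bbbk(t)$ with group $G$, $X'$ the smooth projective curve with function field $K'$, and $\sigma_1,\dots,\sigma_N:\Bbbk(\bar C)\to K'$ the embeddings over $\Bbbk(t)$, with corresponding morphisms $\pi_i:X'\to\bar C$ over $\mathbb P^1$. Let $\tilde T\subset X'$ be the preimage of $T$, a smooth affine curve; $\pi_i(\tilde T)\subseteq f^{-1}(T)\subseteq C$. Then $\sum_i\gamma\circ\pi_i$ is a morphism $\tilde T\to\mathcal H$. It is $G$-invariant,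 because $G$ permutes the $\sigma_i$ and $\mathcal H$ is commutative. So its coordinates lie in $\Bbbk[\tilde T]^G=\Bbbk[T]$ (elements of $\Bbbk(t)$ integral over the integrally closed ring $\Bbbk[T]$). Hence it is induced by a morphism $\tau:T\to\mathcal H$.

We check that $\tau(t_0)=\gamma(f^*(t_0))$ for $t_0\in T$. Let $\tilde t\in\tilde T$ lie over $t_0$; we must show that each $x\in f^{-1}(t_0)$ equals $\pi_i(\tilde t)$ for exactly $e_x$ indices $i$, where $e_x$ is the ramification index of $f$ at $x$. Let $G_1\subseteq G$ be the Galois group of $K'$ over $\sigma_1(\Bbbk(\bar C))$. Every $\pi_i$ is $\pi_1$ composed with an element of $G$ acting on $X'$, and arises from $|G_1|$ such elements. The group $G$ is transitive on the fibre of $X'$ over $t_0$ with stabilizers of order $\tilde e$, the ramification index over $t_0$; and $\pi_1^{-1}(x)$ has $|G_1|/e'$ points, where $\tilde e=e_xe'$. So $\tilde e\,|G_1|/e'=e_x|G_1|$ elements $g\in G$ satisfy $\pi_1(g\tilde t)=x$, which gives $e_x$ indices. In particular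
$$\gamma(\operatorname{div}f)=\tau(0)-\tau(\infty).\tag{12}$$

**Step 4: $\omega_\varphi(\tau)$ is a trace, and its pole at $t=1$ is at most simple.** Choose $n'\ge n$ such that the sum of any $N$ elements of $\mathcal H_n$ lies in $\mathcal H_{n'}$; then $\tau(x)^{-1}\tau(x')\in\mathcal H_{n'}$ for $x,x'\in T$. Let $\varphi\in\Bbbk[\mathcal H_{n'}]$ vanish at $e$. In $\mathcal H(K')$ we have $\tau=\sum_i\sigma_i(\gamma)$, so by functoriality and (11), applied repeatedly, $\omega_\varphi(\tau)=\sum_i\sigma_i(\omega_\varphi(\gamma))$ in $\Omega_{K'/\Bbbk}$. Put $\sigma=t-1$. Writing $\omega_\varphi(\gamma)=u\,d\sigma$ with $u\in\Bbbk(\bar C)$, this says $\omega_\varphi(\tau)=\mathrm{Tr}(u)\,d\sigma$, the trace for $\Bbbk(\bar C)/\Bbbk(t)$. Being defined from $\tau:T\to\mathcal H$, it is regular on $T$.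

Near $t=1$ we use $\Bbbk(\bar C)\otimes_{\Bbbk(t)}\Bbbk((\sigma))\cong\prod_{Q\in f^{-1}(1)}\Bbbk((z_Q))$: the trace is the sum of the local traces. At $Q$ let $\epsilon=\mathrm{ord}_Q(f-1)$. Choose a formal parameter $z$ with $\sigma=z^\epsilon$; this is possible because units of $\Bbbk[[z]]$ have $\epsilon$-th roots. Then $d\sigma/\sigma=\epsilon\,dz/z$, so $z^idz=z^{i+1}\frac{d\sigma}{\epsilon\sigma}$. The trace of $z^m$ from $\Bbbk((z))$ to $\Bbbk((\sigma))$ is the sum of $\zeta^mz^m$ over the $\epsilon$-th roots of unity $\zeta$: it is $\epsilon\sigma^{m/\epsilon}$ if $\epsilon\mid m$, and $0$ otherwise. So the local trace of $z^idz$ is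
$$\sigma^{(i+1)/\epsilon}\,\frac{d\sigma}\sigma\quad\text{if }\epsilon\mid i+1,\qquad0\quad\text{otherwise}.$$
By $\Bbbk((\sigma))$-linearity the trace of a series in $z$ is computed term by term. If $Q\in C$, only $i\ge0$ occur; then $(i+1)/\epsilon>0$, and when it is an integer it is $\ge1$, so the trace is regular. If $Q\in S$, then $i\ge-m_Q\ge-\epsilon$, so $(i+1)/\epsilon>-1$, and when it is an integer it is $\ge0$: the trace has at most a simple pole. This is where the condition $f\equiv1\bmod\mathfrak M$ is used.

**Step 5: proof of Claim 10.1.** By Step 4, $\omega_\varphi(\tau)$ is a form on $\mathbb P^1$, regular outside $t=1$, with at most a simple pole there. A nonzero form on $\mathbb P^1$ has divisor of degree $-2$, and here the degree would be $\ge-1$. So $\omega_\varphi(\tau)=0$, for every $\varphi\in\Bbbk[\mathcal H_{n'}]$ vanishing at $e$. By Step 1 (with a coordinate on $T\cong\mathbb A^1$), $\tau$ is constant. By (12), $\gamma(\operatorname{div}f)=0$. This proves the claim.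

**Step 6: effective divisors of bounded degree suffice.** Let $m\ge0$ be an integer with $m>2g_C-2+\deg\mathfrak M$. Since $\gamma(c_0)=0$, adding multiples of $c_0$ shows that each element of the subgroup generated by $\gamma(C)$ is $\gamma(E)$ with $E\in\mathrm{Div}(C)$, $\deg E=m$. As $\deg(E-\mathfrak M)>2g_C-2$, we have $H^1(\bar C,\mathcal O(E-\mathfrak M))=0$. The divisor $E$ is supported off $S$, so the quotient of $\mathcal O(E)$ by $\mathcal O(E-\mathfrak M)$ is $\mathcal O_{\mathfrak M}$, and $H^0(\bar C,\mathcal O(E))\to\mathcal O_{\mathfrak M}$ is surjective. A preimage $f$ of $1$ satisfies $f\equiv1\bmod\mathfrak M$; it is nonzero, as $S\ne\emptyset$ and $m_Q\ge1$. Then $E'=E+\operatorname{div}f\ge0$ is supported on $C$ and has degree $m$. By Claim 10.1, $\gamma(E)=\gamma(E')$. So the subgroup generated by $\gamma(C)$ is the image of the morphism $C^m\to\mathcal H$, $(x_1,\dots,x_m)\mapsto\sum\gamma(x_i)$, which lies in some $\mathcal H_k$. It is bounded, and by Step 0 $\mathcal H=\mathcal H^{lf}$. $\blacksquare$
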